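# Farthest points and closures of uniquely remotal sets

All vector spaces are real, and ZFC is assumed. For points $x,y$ of a vector space, $[x,y]$ is the segment with endpoints $x,y$; it is nondegenerate if $x\neq y$. "$1$-Lipschitz" refers to the norm at hand.

## 1. Strictly convex spaces: the closure adds no farthest points

Let $(X,\|\cdot\|)$ be a normed space and $A\subset X$ nonempty and bounded. Put
$$D(x,A)=\sup_{a\in A}\|x-a\|,\qquad F(x,A)=\{a\in A:\ \|x-a\|=D(x,A)\}.$$

**Definition.** $A$ is *remotal* if $F(x,A)\ne\emptyset$ for every $x\in X$, and *uniquely remotal* if $F(x,A)$ is a singleton for every $x\in X$.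

In $\mathbb R$, the set $[-1,1]$ is remotal, with $D(x,A)=|x|+1$. It is not uniquely remotal, since $F(0,A)=\{-1,1\}$. The interval $(0,1)$ is not remotal: at $x=0$ the supremum $1$ is not attained. A singleton is always uniquely remotal.

The question, which comes from D. Sain, K. Paul and A. Ray, "Farthest point problem and M-compact sets", arXiv:1605.04100 (2016), is whether in every normed space the closure $\overline A$ of a uniquely remotal set $A$ is again uniquely remotal.

Since the norm is continuous, $D(x,\overline A)=D(x,A)$, hence $F(x,A)\subset F(x,\overline A)$. Existence of farthest points therefore survives the closure, and only uniqueness is at stake: can a limit point of $A$ tie with the farthest point of $A$?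

There is one class of spaces where the answer is easy. A normed space is *strictly convex* if $\|u\|=\|v\|=r$ and $\|u+v\|=2r$ imply $u=v$. The Euclidean plane is strictly convex. The plane with $\|(x,y)\|=|x|+|y|$ is not: take $u=(1,0)$, $v=(0,1)$.

**Theorem 1.** Let $A$ be uniquely remotal in a normed space $X$, $F(x,A)=\{q(x)\}$.

(i) If $a\in F(x,\overline A)$, then
$$\|s(x-a)+t(x-q(x))\|=(s+t)\,D(x,A)\qquad\text{for all } s,t\ge0. \tag{1}$$
In particular, if $a\ne q(x)$, the whole segment $[x-a,\,x-q(x)]$ lies on the sphere of radius $D(x,A)$ about $0$.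

(ii) If $X$ is strictly convex, then $F(x,\overline A)=F(x,A)$ for all $x$, so $\overline A$ is uniquely remotal.

**Proof.** The trick is to walk from $x$ straight away from $a$ and ask which point of $A$ is farthest from the new position. Put $D=D(x,A)=D(x,\overline A)$, let $s>0$ and $y=x+s(x-a)$. For $c\in\overline A$,
$$\|y-c\|\le sD+\|x-c\|\le(1+s)D,$$
with equality for $c=a$, because $y-a=(1+s)(x-a)$. Hence $D(y,A)=D(y,\overline A)=(1+s)D$. Now let $c=q(y)\in A$. Then $(1+s)D=\|y-c\|\le sD+\|x-c\|$ gives $\|x-c\|\ge D$, so $c\in F(x,A)$, that is, $c=q(x)$. Thus $\|y-q(x)\|=(1+s)D$, which reads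
$$\|(x-q(x))+s(x-a)\|=(1+s)D\qquad(s>0).$$
For $s,t>0$, apply this with $s/t$ in place of $s$ and multiply by $t$; this is (1). If $s=0$ or $t=0$, (1) only says $\|x-q(x)\|=D$ or $\|x-a\|=D$. The statement on the segment is (1) with $s+t=1$.

In a strictly convex space, (1) with $s=t=1$ says that $x-a$ and $x-q(x)$ have norm $D$ and their sum has norm $2D$. So $x-a=x-q(x)$, that is, $a=q(x)$. This is (ii). $\square$

What changes in general? Strict convexity was used only in the last line. In a space whose sphere contains segments, (1) is no contradiction; it only says where a tie must happen, namely along a flat piece of the sphere. We shall see that such ties do occur: **the answer to the question is no.**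

## 2. Small sets cannot be counterexamples

If $A$ is a singleton, $\overline A=A$. Which uniquely remotal sets are not singletons?

*On the line there are none.* Let $A\subset\mathbb R$ be uniquely remotal, $m=\inf A$, $M=\sup A$. At $x=M+1$ the distance to $a$ is $M+1-a$, and its supremum $M+1-m$ is attained, so $m\in A$. Likewise $x=m-1$ gives $M\in A$. At the midpoint of $m$ and $M$, no point of $A$ is at distance more than $(M-m)/2$, and both $m$ and $M$ are at that distance. So $m=M$.

*Countable sets do not help in any space.* Let $A$ be uniquely remotal in $X$. The cells $C_a=\{x\in X:\|x-a\|=D(x,A)\}$, $a\in A$, are pairwise disjoint and cover $X$. They are closed, since $D(\cdot,A)$ is $1$-Lipschitz. Suppose $A$ is countable. By Sierpiński's theorem, a compact segment is not a union of countably many, and at least two, pairwise disjoint nonempty closed sets (for finitely many sets this is connectedness). So each segment lies in one cell, and therefore all of $X$ lies in one cell $C_a$. At the point $a$ this gives $D(a,A)=\|a-a\|=0$,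 hence $A=\{a\}$.

So a counterexample needs an uncountable $A$. This is why the construction below is transfinite.

## 3. Gluing an open ball in an $\ell_1$-sum

Theorem 1 suggests a norm with flat faces. Take the plane with $\|(x,w)\|=|x|+|w|$ and
$$B=\{(-2,0)\}\cup\{(0,v):|v|<2\}.$$
From $(4,0)$ the point $(-2,0)$ is at distance $6$, while $(0,v)$ is at distance $4+|v|<6$. So $(-2,0)$ is the unique farthest point of $B$, but $\overline B$ contains $(0,\pm2)$, at distance $6$ as well. At this one point we have exactly the tie that we want.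

More generally, if $x\ge0$, the point $(-2,0)$ is at distance $x+2+|w|$ from $(x,w)$, and $(0,v)$ is at distance at most $x+|w|+|v|<x+2+|w|$. So the farthest point of $B$ is unique throughout the half-plane $x\ge0$. The attempt fails for $x<0$: the supremum of the distances from $(x,w)$ to the points $(0,v)$ is $|x|+|w|+2$, it is not attained, and $|x+2|+|w|<|x|+2+|w|$. For $x<0$ there is no farthest point at all. What we need in place of the single point $-2$ is a set $A$ with $D(x,A)\ge\|x\|+2$ for *every* $x$, and with equality at some $p$.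

**Theorem 2.** (a) There are a normed space $X$, a bounded uniquely remotal set $A\subset X$ with $\|a-a'\|\ge1$ for distinct $a,a'\in A$ (so $A$ is closed), $A$ not a singleton, and points $p\in X$, $b\in A$ such that
$$D(x,A)\ge\|x\|+2\ \ (x\in X),\qquad D(p,A)=\|p\|+2=6,\qquad F(p,A)=\{b\}. \tag{2}$$

(b) Let $V\ne\{0\}$ be any normed space, let $Z=X\oplus V$ with $\|(x,v)\|=\|x\|+\|v\|$, and let
$$B=(A\times\{0\})\cup(\{0\}\times\{v\in V:\|v\|<2\}).$$
Then $B$ is uniquely remotal, but $F((p,0),\overline B)=\{(b,0)\}\cup(\{0\}\times\{v:\|v\|=2\})$. So $\overline B$ is not uniquely remotal. (With $V=\mathbb R$ this already answers the question.)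

By Theorem 1(ii), $Z$ cannot be strictly convex. It is not asserted that $X$ or $Z$ is complete.

**Proof of (b) from (a).** Write $D(x)=D(x,A)$ and $F(x,A)=\{q(x)\}$. Let $(x,w)\in Z$. For $a\in A$,
$$\|(x,w)-(a,0)\|=\|x-a\|+\|w\|\le D(x)+\|w\|,$$
with equality iff $a=q(x)$. For $\|v\|<2$,
$$\|(x,w)-(0,v)\|\le\|x\|+\|w\|+\|v\|<\|x\|+2+\|w\|\le D(x)+\|w\|.$$
So $D((x,w),B)=D(x)+\|w\|$ and $F((x,w),B)=\{(q(x),0)\}$; thus $B$ is uniquely remotal. Since $A$ is closed and the closure of the open ball is the closed ball, $\overline B=(A\times\{0\})\cup(\{0\}\times\{\|v\|\le2\})$. At $(p,0)$ the farthest distance is $D(p)=6$. In $A\times\{0\}$ it is attained only at $(b,0)$. A point $(0,v)$ with $\|v\|\le2$ is at distance $\|p\|+\|v\|=4+\|v\|$, which is $6$ iff $\|v\|=2$. Since $V\ne\{0\}$, such $v$ exist, and $(0,v)\neq(b,0)$. $\square$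

Everything that follows is the proof of Theorem 2(a).

## 4. Two facts on convex functions

**Lemma 1.** If $h$ is convex and $h(\lambda x+(1-\lambda)y)=\lambda h(x)+(1-\lambda)h(y)$ for one $\lambda\in(0,1)$, then $h$ is affine on $[x,y]$.

**Proof.** Parametrize the segment by $[0,1]$ and subtract the affine interpolant. We get a convex $k$ on $[0,1]$ with $k(0)=k(1)=0$, so $k\le0$, and $k(\lambda_0)=0$ for some $\lambda_0\in(0,1)$. If $k(u)<0$ for some $u\in(0,1)$, then $\lambda_0$ lies strictly between $u$ and one of the endpoints $0,1$, and convexity gives $k(\lambda_0)<0$, a contradiction. $\square$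

**Lemma 2.** If $u\le h$ on a normed space $X$ with $u$ concave and $h$ convex, both continuous, then there is a continuous affine $\ell$ with $u\le\ell\le h$. In particular, a convex $L$-Lipschitz function $h$ has a continuous affine support at every point $w$: an affine $\ell\le h$ with $\ell(w)=h(w)$.

**Proof.** In $X\times\mathbb R$ the sets $\{(x,r):r>h(x)\}$ (open, convex) and $\{(x,r):r\le u(x)\}$ (convex) are disjoint. By Hahn–Banach there are $(\varphi,\beta)\ne0$ in $X^*\times\mathbb R$ and $\gamma$ with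
$$\varphi(x)+\beta r\ \ge\ \gamma\ \ge\ \varphi(y)+\beta s\qquad\text{whenever } r>h(x),\ s\le u(y).$$
Letting $r\to\infty$ gives $\beta\ge0$. If $\beta=0$, then $\varphi(x)\ge\gamma\ge\varphi(y)$ for all $x,y$, so $\varphi=0$, a contradiction. So $\beta>0$, and $\ell=(\gamma-\varphi)/\beta$ satisfies $u\le\ell\le h$. For the last statement take $u(x)=h(w)-L\|x-w\|$, which lies below $h$ and agrees with it at $w$. $\square$

## 5. Prescribing the farthest distance in advance

If we add points to a set $A$ one at a time, $D(\cdot,A)$ may grow, and points that had a farthest point may lose it. We therefore fix a function $D$ first, as a promise of what the farthest distance will be, and add points that realize the promise at one place at a time without ever breaking it elsewhere. What must such a $D$ look like? Suppose first that $D=D(\cdot,A)$ is a true farthest distance function. It is convex and $1$-Lipschitz. Two more observations guide us.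

* If $a\in A$ is farthest from $x$, then for $s\ge0$ the point $x+s(x-a)$ is at distance $(1+s)D(x)$ from $a$, and $D(x+s(x-a))\le D(x)+sD(x)$. So $D(x+s(x-a))=(1+s)D(x)$: on this ray $D$ is affine with slope $1$. Hence $D$ cannot be strictly convex everywhere.
* If $D$ is affine on $[x,y]$ and $a\in A$ is farthest from an interior point $w$, then $k=\|\cdot-a\|-D$ is convex and $\le0$ on $[x,y]$ with $k(w)=0$. If $k(u)<0$ somewhere, then $w$ lies strictly between $u$ and an endpoint, and $k(w)<0$, a contradiction. So $a$ is farthest from every point of the segment. Hence, if a new point is to serve $z$ alone among the old points, no segment on which $D$ is affine may have $z$ in its interior.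

So affine pieces with slope $1$ must be allowed among points already served, and we forbid all others. This is condition (C3) below.

**Definition.** A *configuration* $\mathfrak c=(X,A,D)$ consists of a normed space $X$, a set $\emptyset\ne A\subset X$ and $D:X\to\mathbb R$ such that, with
$$S=\{x\in X:\ \exists a\in A,\ \|x-a\|=D(x)\},\qquad U=X\setminus S,$$
the following hold.

* (C1) $D$ is convex and $1$-Lipschitz, and $D(x)\ge\|x\|+2$, $D(x)\ge5$ for all $x$.
* (C2) $\|x-a\|\le D(x)$ for all $x\in X$, $a\in A$; for each $x$ there is at most one $a\in A$ with equality.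
* (C3) If $x\ne y$ and $D$ is affine on $[x,y]$, then $x,y\in S$ and $|D(x)-D(y)|=\|x-y\|$.
* (C4) For each $z\in U$ there is $\sigma\in[0,1)$ with $D(w)\ge D(z)-\sigma\|w-z\|$ for all $w\in X$.
* (C5) $\|a-a'\|\ge1$ for distinct $a,a'\in A$.

The points of $S$ are served, those of $U$ still wait. If $U=\emptyset$, then (C2) says that $A$ is uniquely remotal with $D(\cdot,A)=D$. Condition (C4) gives room at unserved points: $D$ descends from $z$ with slope bounded away from $1$.

**Definition.** $\mathfrak c'=(X',A',D')$ *extends* $\mathfrak c$ if $X$ is a normed subspace of $X'$, $A\subset A'$, $D'|_X=D$, and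

* (Ext) if $z\in X$, $\sigma\in[0,1]$ and $D(w)\ge D(z)-\sigma\|w-z\|$ for all $w\in X$, then $D'(w)\ge D'(z)-\sigma\|w-z\|$ for all $w\in X'$.

Then $S\subset S'$, since an equality $\|x-a\|=D(x)$ in $\mathfrak c$ persists in $\mathfrak c'$. Extension is reflexive, and it is transitive: for (Ext), apply it twice to the same $z$ and $\sigma$.

**Example (the initial configuration).** Let $X_0=\mathbb R$, $A_0=\{-2\}$ and
$$D_0(x)=x+2+\omega(\max(0,4-x)),\qquad \omega(y)=2\big(\sqrt{1+y^2}-1\big).$$
This repairs the attempt of Section 3: for $x\ge4$ the promise is the distance to $-2$, and to the left of $4$ it is larger.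

* (C1): $\omega$ is strictly convex and increasing on $[0,\infty)$ with $0\le\omega'<2$ and $\omega'(0)=0$. For $x<4$ the slope of $D_0$ is $1-\omega'(4-x)\in(-1,1)$, increasing in $x$; for $x\ge4$ it is $1$. So $D_0$ is convex and $1$-Lipschitz. For $x\ge0$, $D_0(x)\ge x+2$. For $x<0$, $D_0(x)=x+2\sqrt{1+(4-x)^2}\ge x+2(4-x)=8-x\ge|x|+2$. For $x\ge4$, $D_0\ge6$. For $x<4$ and $y=4-x$, $D_0=4-y+2\sqrt{1+y^2}$, whose minimum over $y$ is at $y=1/\sqrt3$ and equals $4+\sqrt3>5$.
* (C2): for $x\ge-2$, $|x+2|=x+2\le D_0(x)$ with equality iff $x\ge4$. For $x<-2$, $|x+2|=-x-2<8-x\le D_0(x)$. So $S=[4,\infty)$.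
* (C3): $D_0$ is strictly convex on $(-\infty,4]$, so every nondegenerate segment on which $D_0$ is affine lies in $[4,\infty)=S$, where the slope is $1$.
* (C4): at $z<4$ we have $|D_0'(z)|<1$, and convexity gives (C4) with $\sigma=|D_0'(z)|$.
* (C5) is void.

Note $D_0(4)=6=|4|+2$.

**Lemma 3 (chains).** Let $(\mathfrak c_\alpha)$, $\mathfrak c_\alpha=(X_\alpha,A_\alpha,D_\alpha)$, be a nonempty chain under extension. With the common operations and norm put $X=\bigcup X_\alpha$, $A=\bigcup A_\alpha$, $D=\bigcup D_\alpha$. Then $(X,A,D)$ is a configuration that extends every $\mathfrak c_\alpha$.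

**Proof.** Finitely many points of $X$ and finitely many elements of $A$ lie in one member. This gives the normed space structure, (C1), (C2) and (C5). It also gives $S_\alpha\subset S$ for each $\alpha$.

(C3): a segment $[x,y]$ lies in some $X_\alpha$, where (C3) applies, and $S_\alpha\subset S$.

(Ext) over $\mathfrak c_\alpha$: a given $w\in X$ lies in some $X_\beta$ with $\mathfrak c_\beta$ extending $\mathfrak c_\alpha$; apply (Ext) for $\mathfrak c_\beta$ over $\mathfrak c_\alpha$.

(C4): let $z\in U$ and choose $\alpha$ with $z\in X_\alpha$. As $S_\alpha\subset S$, $z\in U_\alpha$. The $\sigma<1$ that (C4) provides in $\mathfrak c_\alpha$ works in $X$ by (Ext). $\square$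

## 6. How a new point should look from the old space

**Proposition.** Let $\mathfrak c=(X,A,D)$ be a configuration and $z\in U$. There is an extension $\mathfrak c'=(Y,A\cup\{a\},D_Y)$ with $z\in S'$, where $Y=X\times\mathbb R$ as a vector space and $X$ is identified with $X\times\{0\}$.

The proof occupies Sections 6 to 8. The new point will be $a=(0,-1)$. From $x\in X$ it should be at distance at most $D(x)$, with equality at $z$ and nowhere else in $X$. The function $x\mapsto\|x-a\|$ is convex, so the smallest natural model for it is an affine support of $D$ at $z$.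

**Step 1 (an affine support with slack).** *We find an affine $\ell\le D$ that touches $D$ only at $z$ and has slope well below $1$.* Let $\delta=D(z)\ge5$, take $\sigma\in[0,1)$ from (C4) at $z$, and set $\tau=(1-\sigma)/2\in(0,\frac12]$. The concave function $w\mapsto D(z)-\sigma\|w-z\|$ lies below the convex $D$, and they agree at $z$. Lemma 2 gives a continuous affine function between them; its value at $z$ is $\delta$, so it is
$$\ell(x)=\delta+f(x-z)\le D(x)\quad(x\in X),\qquad f\in X^*. \tag{3}$$
Since $f(u)\ge-\sigma\|u\|$ for all $u$, we have $\|f\|\le\sigma=1-2\tau$.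

Let $d=D-\ell\ge0$, a convex function with $d(z)=0$. Then $d(x)>0$ for $x\ne z$: if $d(x)=0$, then $0\le d\le0$ on $[z,x]$ by convexity, so $D=\ell$ is affine there, and (C3) gives $z\in S$, a contradiction.

We shall also need
$$\ell(0)\ge2+6\tau. \tag{4}$$
Indeed $\ell(0)=\delta-f(z)\ge\max(\|z\|+2,5)-(1-2\tau)\|z\|$. If $\|z\|\ge3$, this is at least $2+2\tau\|z\|\ge2+6\tau$; if $\|z\|<3$, it is at least $5-3(1-2\tau)=2+6\tau$.

**Why one affine function is not enough.** Suppose $X\neq\{0\}$ and try to let $a$ be seen through $\ell$ alone. Put $c=\ell(0)$ and $\Phi(x,t)=f(x)+ct$, so that $\Phi(x-a)=\ell(x)$ on $X$. Give $Y$ a norm that extends that of $X$ and has $|\Phi|\le\|\cdot\|_Y$, and try $D_Y=\max(\Lambda,E)$, where $E(v)=\Phi(v-a)$ and $\Lambda$ is some extension of $D$ to $Y$ with $\Lambda(x,t)\le D(x)+t$ for $x$ in a ball and all large $t$ (the one that we use below satisfies this; see the end of Section 7). Then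
$$E(x,t)-\Lambda(x,t)\ \ge\ f(x)+c(t+1)-D(x)-t,$$
which is positive for large $t$, since $c\ge2$. So $D_Y=E$ on a nonempty open set, where it is affine. On a short segment of that set with direction $(u,0)$, $u\neq0$, the slope of $D_Y$ is $|f(u)|/\|u\|\le1-2\tau<1$. This violates (C3), so the extension is not a configuration and the step cannot be repeated.

The cure is to bend $\ell$ a little, and to take the bending from $D$ itself: if $g=\ell+\chi(D-\ell)$ with $\chi$ small and strictly convex, then an affine piece of $g$ forces an affine piece of $D$ with slope below $1$, and (C3) in the *old* space forbids that.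

**Step 2 (the bent function $g$).** *We replace $\ell$ by a convex $g$ with $\ell\le g\le D$ that is still equal to $D$ at $z$ only.* For $a'\in A$ we have $\|a'\|\le D(0)$ by (C2). Also $D(0)\ge5$ and $\ell(0)\le D(0)$. Put
$$\theta=\frac{\tau}{4D(0)},\qquad\chi(r)=\theta\big(\sqrt{1+r^2}-1\big),\qquad g=\ell+\chi(d). \tag{5}$$
On $[0,\infty)$, $\chi$ is strictly increasing, strictly convex, $\theta$-Lipschitz, and $\theta(r-1)\le\chi(r)\le\theta r$. So $g$ is convex. Since $d$ is $2$-Lipschitz, $\chi\circ d$ is $2\theta$-Lipschitz and $g$ is Lipschitz. Finally $g(z)=\delta=D(z)$, and for $x\ne z$ we have $d(x)>0$, so $\chi(d(x))\le\theta d(x)<d(x)$ and $g(x)<D(x)$.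

Let $\mathcal F$ be the set of $(\varphi,c)\in X^*\times\mathbb R$ with $\varphi+c\le g$ everywhere and equality at some point $w$. By Lemma 2,
$$g(x)=\max_{(\varphi,c)\in\mathcal F}(\varphi(x)+c)\qquad(x\in X). \tag{6}$$

**Step 3 (estimates on $\mathcal F$).** *These make every member of $\mathcal F$ behave almost like $(f,\ell(0))$.* Let $(\varphi,c)\in\mathcal F$ touch $g$ at $w$, and let $a'\in A$.

First, from $\varphi+c\le\ell+\chi\circ d$ with equality at $w$ we get $(\varphi-f)(x-w)\le\chi(d(x))-\chi(d(w))\le2\theta\|x-w\|$ for all $x$. So $\|\varphi-f\|\le2\theta\le\tau$, and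
$$\|\varphi\|\le1-2\tau+2\theta\le1-\tau,\qquad|\varphi(a')-f(a')|\le2\theta D(0)=\tfrac\tau2. \tag{7}$$

Second,
$$c\ \ge\ (1-\theta)\ell(0)+\theta\ \ge\ \ell(0)-\theta D(0)=\ell(0)-\tfrac\tau4. \tag{8}$$
The second inequality is $\ell(0)\le D(0)$. For the first, let $s>1$. Then $(s-1)\varphi(w)\le g(sw)-g(w)$, and, as $\chi(r)\le\theta r$,
$$g(sw)\le(1-\theta)\ell(sw)+\theta D(sw)\le(1-\theta)(\ell(0)+sf(w))+\theta(D(0)+s\|w\|).$$
Divide by $s$ and let $s\to\infty$: $\varphi(w)\le(1-\theta)f(w)+\theta\|w\|$. On the other hand, as $\chi(r)\ge\theta(r-1)$ and $D(w)\ge\|w\|+2$,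
$$g(w)\ge(1-\theta)\ell(w)+\theta(D(w)-1)\ge(1-\theta)(\ell(0)+f(w))+\theta(\|w\|+1).$$
Subtracting, $c=g(w)-\varphi(w)\ge(1-\theta)\ell(0)+\theta$.

Third, (8) and (4) give $c\ge2+6\tau-\frac\tau4$, so
$$c\ge2. \tag{9}$$
Moreover $c\le g(0)$; with (7), $\mathcal F$ is bounded.

Fourth,
$$c+\varphi(a')\ge\tau. \tag{10}$$
By (7) and (8), $c+\varphi(a')\ge\ell(0)-\frac\tau4+f(a')-\frac\tau2=\ell(a')-\frac34\tau$. As $\|a'-z\|\le D(z)=\delta$, we have $\ell(a')\ge\delta-(1-2\tau)\|a'-z\|\ge2\tau\delta\ge10\tau$.

**Step 4 (a level $\kappa$ for the opposite side).** *Norms are symmetric, so besides $\Phi$ we must control $-\Phi$; this step finds a constant $\kappa$ with the right gaps.* Let $\kappa=\max(\sup_Af,\,2)+\tau$, which is finite since $A$ is bounded. For $(\varphi,c)\in\mathcal F$,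
$$\varphi(a')\le\kappa-\tfrac\tau2\quad(a'\in A), \tag{11}$$
$$D(x)+\varphi(x)-\kappa\ge\tau\quad(x\in X). \tag{12}$$
Inequality (11) follows from (7): $\varphi(a')\le f(a')+\frac\tau2\le(\kappa-\tau)+\frac\tau2$.

For (12), let first $\kappa=2+\tau$. Then $D(x)+\varphi(x)\ge\max(\|x\|+2,5)-(1-\tau)\|x\|$. This is at least $2+\tau\|x\|\ge2+3\tau$ if $\|x\|\ge3$, and at least $5-3(1-\tau)=2+3\tau$ if $\|x\|<3$; so the left side of (12) is at least $2\tau$.

Now let $\kappa=\sup_Af+\tau$. For $a'\in A$, $D(x)+\varphi(x)-\varphi(a')\ge D(x)-(1-\tau)\|x-a'\|\ge\tau D(x)\ge5\tau$, as $\|x-a'\|\le D(x)$. By (7), $D(x)+\varphi(x)\ge f(a')-\frac\tau2+5\tau$. Taking the supremum over $a'$, $D(x)+\varphi(x)\ge\kappa-\tau+\frac92\tau$, which gives (12).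

## 7. The norm on $X\times\mathbb R$ and the extended promise

**Step 5 (the norm).** *We let the functionals of $\mathcal F$ determine the distance to $a$.* Let $P(x,t)=x$ and $a=(0,-1)$. For $(\varphi,c)\in\mathcal F$ let $\Phi(x,t)=\varphi(x)+ct$, and write $\Phi\in\mathcal F$. Then $\Phi(a)=-c$, so $\Phi(v-a)=\Phi(v)+c$. Put
$$M(x,t)=\sqrt{\|x\|^2+t^2},\qquad N(v)=\sup_{\Phi\in\mathcal F}|\Phi(v)|,\qquad\|v\|_Y=\max(M(v),N(v)).$$
$M$ is a norm, and $N$ is a finite seminorm since $\mathcal F$ is bounded. By (7), $N(x,0)\le\|x\|=M(x,0)$, so $\|\cdot\|_Y$ extends the norm of $X$. Also $\|Pv\|\le M(v)\le\|v\|_Y$.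

**Step 6 (the function $D_Y$).** *It must extend $D$, dominate all distances to $A\cup\{a\}$, and be strictly convex wherever nothing is served.* For $v=(x,t)$, with $D=D(x)\ge5$ on the right side of the first formula, let
$$\Psi(v)=\tfrac12\Big[2+\sqrt{(D-2)^2+t^2}\Big]+\tfrac12\Big[3+\sqrt{(D-3)^2+t^2}\Big], \tag{13}$$
$$Q(v)=\sup_{\Phi\in\mathcal F}(\kappa-\Phi(v)),\qquad E(v)=\sup_{\Phi\in\mathcal F}(\Phi(v)+c)=\sup_{\Phi\in\mathcal F}\Phi(v-a), \tag{14}$$
$$\rho(r)=r\ \ (r\ge\tau),\qquad\rho(r)=\tau e^{(r-\tau)/\tau}\ \ (r<\tau),\qquad\mu(r,s)=s+\rho(r-s),$$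
$$\Lambda=\mu(\Psi,Q),\qquad D_Y=\max(\Lambda,E). \tag{15}$$
Here $\rho$ is $C^1$ and convex with $0<\rho'\le1$ and $\rho>0$. It lies above its tangent at $\tau$, that is, $\rho(r)\ge r$. So $\mu$ is $C^1$ and convex. Its partial derivatives are $\rho'(r-s)>0$ and $1-\rho'(r-s)\ge0$, with sum $1$; thus $\mu$ is strictly increasing in $r$ and nondecreasing in $s$. Moreover
$$\mu(r,s)\ge r,\qquad\mu(r,s)>s,\qquad\mu(r,s)=r\ \text{ if } r-s\ge\tau. \tag{16}$$

The roles are these: $E$ takes care of distances to $a$, $\Psi$ of $M$-distances to $A$, and $Q$ of the functionals $-\Phi$. Two features look odd, and each has a reason.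

*Why two brackets in (13)?* With the first bracket alone, $\Psi$ could be affine on segments outside $X$. In the initial configuration, $D(x)-2=x$ for $x\ge4$, and along the points $(x,\lambda x)$, $\lambda\neq0$ fixed, the bracket is $2+x\sqrt{1+\lambda^2}$. Two different offsets, $2$ and $3$, exclude this (Step 11).

*Why $\mu(\Psi,Q)$ and not $\max(\Psi,Q)$?* Consider $v=(0,t)$ with $t\le-D(0)$, and put $c^*=\sup\{c:(\varphi,c)\in\mathcal F\}$. Then $Q(v)=\kappa+c^*|t|\ge2+2|t|$, while $\Psi(v)\le D(0)+|t|<Q(v)$, and $E(v)=\sup c(t+1)\le0$. So $\max(\Psi,Q,E)=Q$ is affine on this half-line. None of its points is served: an equality with $M(v-a')$ or $\Phi(v-a)$ is impossible because $M(v-a')\le\sqrt{D(0)^2+t^2}\le D(0)+|t|<Q(v)$ and $E(v)<Q(v)$, an equality with $\Phi(v-a')$ because $\Phi(v-a')\le E(v)-\tau<Q(v)$ by (10), and the remaining quantities $M(v-a)\le1+|t|$, $-\Phi(v-a')\le Q(v)-\frac\tau2$ (by (11)) and $-\Phi(v-a)\le Q(v)-\kappa-c$ are smaller than $Q(v)$ too. So (C3) would fail. The function $\mu$ dominates $Q$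 and yet always depends strictly on $\Psi$.

Finally, $\Psi(x,t)\le D(x)+|t|$, and $Q(x,t)\to-\infty$ as $t\to\infty$, uniformly for $x$ in a ball, because $c\ge2$. So $\Lambda=\Psi\le D+t$ there for large $t$, and this argument also holds for $\mathcal F=\{(f,\ell(0))\}$, by (4). This is the property used in Section 6.

## 8. The extension is a configuration

**Step 7 ($D_Y$ is convex, $1$-Lipschitz, and extends $D$).** *We check the structural part of (C1) and*
$$D_Y|_X=D,\qquad D_Y\ge\Lambda\ge\Psi\ge D\circ P. \tag{17}$$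
Convexity: $\sqrt{r^2+t^2}$ is convex in $(r,t)$ and increasing in $r\ge0$, and $D-m>0$ is convex for $m=2,3$; so $\Psi$ is convex. $Q$ and $E$ are suprema of affine functions, finite since $\mathcal F$ is bounded. As $\mu$ is convex and nondecreasing in each variable, $\Lambda$ is convex, hence so is $D_Y$.

Lipschitz: from $|\sqrt{r^2+t^2}-\sqrt{r'^2+t'^2}|\le\sqrt{(r-r')^2+(t-t')^2}$ and the Lipschitz property of $D$, $\Psi$ is $1$-Lipschitz for $M$. $Q$ and $E$ are $1$-Lipschitz for $N$. Since $\mu$ has nonnegative partial derivatives with sum $1$, $|\mu(r,s)-\mu(r',s')|\le\max(|r-r'|,|s-s'|)$. So $\Lambda$, $E$ and $D_Y$ are $1$-Lipschitz for $\|\cdot\|_Y$.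

Extension: $\Psi(x,0)=D(x)$. By (12), $D(x)-Q(x,0)\ge\tau$, so $\Lambda(x,0)=D(x)$ by (16). By (6), $E(x,0)=g(x)\le D(x)$. So $D_Y(x,0)=D(x)$. The chain of inequalities in (17) is clear from (15), (16) and (13).

**Step 8 ((Ext)).** *Lower cone bounds must pass from $X$ to $Y$.* Let $z'\in X$, $\sigma\in[0,1]$ and $D(w)\ge D(z')-\sigma\|w-z'\|$ on $X$. By (17), for $v\in Y$,
$$D_Y(v)\ge D(Pv)\ge D(z')-\sigma\|P(v-z')\|\ge D_Y(z')-\sigma\|v-z'\|_Y.$$

**Step 9 (the lower bounds in (C1)).** *We check $D_Y\ge5$ and $D_Y(v)\ge\|v\|_Y+2$.* The first follows from $D_Y\ge D\circ P$. For the second, let $v=(x,t)$. By the triangle inequality for $(D-2,t)=(1,0)+(D-3,t)$ in $\mathbb R^2$, the second bracket of (13) is at least the first, so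
$$\Psi(v)\ge2+\sqrt{(D(x)-2)^2+t^2}\ge2+M(v),$$
because $D(x)-2\ge\|x\|$. For every $\Phi\in\mathcal F$, (9) gives $E(v)\ge\Phi(v)+2$, and (16) gives $\Lambda(v)>Q(v)\ge\kappa-\Phi(v)\ge2-\Phi(v)$. So $D_Y(v)\ge2+|\Phi(v)|$ for all $\Phi$, hence $D_Y(v)\ge2+N(v)$.

**Step 10 ((C2), (C5), and $z\in S'$).** *We bound all distances by $D_Y$ and find exactly where equality holds.* Let $v=(x,t)$ and $a'\in A$. Then:

* $M(v-a')=\sqrt{\|x-a'\|^2+t^2}\le\sqrt{D(x)^2+t^2}\le\Psi(v)$, by the triangle inequality for $(D,t)=(m,0)+(D-m,t)$ with $m=2,3$. The last inequality is strict if $t\ne0$, since then $(m,0)$ and $(D-m,t)$ are not parallel.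
* $\Phi(v-a')=(\Phi(v)+c)-(c+\varphi(a'))\le E(v)-\tau$ by (10).
* $-\Phi(v-a')=\varphi(a')-\Phi(v)\le Q(v)-\frac\tau2<\Lambda(v)-\frac\tau2$ by (11) and (16).

So $N(v-a')\le D_Y(v)-\frac\tau2$ and $\|v-a'\|_Y\le D_Y(v)$. Equality means $M(v-a')=D_Y(v)$, which forces equality in $M(v-a')\le\Psi(v)\le D_Y(v)$; hence it holds iff $t=0$ and $\|x-a'\|=D(x)$.

For the new point $a$:

* $M(v-a)\le M(v)+1<D_Y(v)$ by Step 9.
* $\sup_\Phi\Phi(v-a)=E(v)\le D_Y(v)$.
* $-\Phi(v-a)=-\Phi(v)-c\le Q(v)-\kappa-c\le Q(v)-4<\Lambda(v)-4$, as $\kappa,c\ge2$.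

So $\|v-a\|_Y\le D_Y(v)$, with equality iff $E(v)=D_Y(v)$, that is, iff
$$v\in R:=\{v\in Y:\ E(v)\ge\Lambda(v)\}. \tag{18}$$
Suppose that $v\in R$ and that equality also holds for some $a'\in A$. Then $v=(x,0)$ with $x\in S$, and $g(x)=E(v)\ge\Lambda(v)=D(x)$. By Step 2, $x=z$; but $z\notin S$, a contradiction. For $v\notin R$ at most one $a'\in A$ gives equality, by (C2) for $\mathfrak c$, and the same holds on $S$. So (C2) holds, with
$$S'=S\cup R.$$
Moreover $z\in R$, because $E(z,0)=g(z)=D(z)=\Lambda(z,0)$. Finally $\|a-a'\|_Y\ge M(-a',-1)\ge1$ for $a'\in A$, which with (C5) for $\mathfrak c$ gives (C5).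

**Step 11 (strict convexity off $X$).** *We show that if $\Lambda$ is affine on a nondegenerate segment $[v,v']$, then $[v,v']\subset X$. This prepares (C3) outside $R$.* Let $v=(x,t)$, $v'=(x',t')$, with midpoint $\bar v=(\bar x,\bar t)$. If $\Psi(\bar v)<\frac12(\Psi(v)+\Psi(v'))$, then
$$\Lambda(\bar v)=\mu(\Psi(\bar v),Q(\bar v))<\mu\big(\tfrac12(\Psi(v)+\Psi(v')),\tfrac12(Q(v)+Q(v'))\big)\le\tfrac12(\Lambda(v)+\Lambda(v')),$$
by strict monotonicity in $r$, monotonicity in $s$ together with convexity of $Q$, and convexity of $\mu$. This contradicts the assumption. So $\Psi(\bar v)=\frac12(\Psi(v)+\Psi(v'))$, and the same equality holds for each of its two convex summands. For $m=2,3$, therefore, both inequalities in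
$$\sqrt{(D(\bar x)-m)^2+\bar t^2}\le\Big|\tfrac12(D(x)-m,t)+\tfrac12(D(x')-m,t')\Big|\le\tfrac12|(D(x)-m,t)|+\tfrac12|(D(x')-m,t')|$$
are equalities. All first coordinates are positive, so the first equality gives $D(\bar x)=\frac12(D(x)+D(x'))$, and $D$ is affine on $[x,x']$ by Lemma 1. The second says that the two vectors are parallel: $(D(x)-m)t'=(D(x')-m)t$ for $m=2,3$. Subtracting these two equations gives $t'=t$. If $t\ne0$, then $D(x)=D(x')$. By (C3) for $\mathfrak c$, $x\neq x'$ would give $\|x-x'\|=|D(x)-D(x')|=0$; so $x=x'$ and $v=v'$, a contradiction. So $t=t'=0$.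

**Step 12 ((C3)).** *This is the condition that failed for the unbent $\ell$.* Let $D_Y$ be affine on a nondegenerate segment $[v,v']$.

*Case 1: some point of $[v,v']$ is not in $R$.* By continuity $\Lambda>E$ on a nondegenerate closed subsegment $J$, so $\Lambda=D_Y$ is affine on $J$, and $J\subset X$ by Step 11. The coordinate $t$ is affine along $[v,v']$ and vanishes on $J$, so $[v,v']\subset X$. Then (C3) for $\mathfrak c$ and $S\subset S'$ give the claim.

*Case 2: $[v,v']\subset R\subset S'$.* Then $E=D_Y$ is affine on $[v,v']$. Write $v-a=(x,s)$, $v'-a=(x',s')$, so $Pv=x$ and $Pv'=x'$. If $s\le0$, then $\Phi(v)+c=\Phi(v-a)=\varphi(x)+cs\le(1-\tau)\|x\|$ for all $\Phi$, by (7) and (9), so $E(v)\le\|x\|<D(x)\le\Lambda(v)$, which contradicts $v\in R$. So $s>0$, and likewise $s'>0$. For $s>0$, (6) gives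
$$E(v)=\sup_{\mathcal F}(\varphi(x)+cs)=s\,g(x/s).$$
Let $y=x/s$, $y'=x'/s'$, $\alpha=s/(s+s')$. The midpoint $\bar v$ has $\bar v-a=\big(\frac{x+x'}2,\frac{s+s'}2\big)$, and $\frac{x+x'}{s+s'}=\alpha y+(1-\alpha)y'$. So the equality $E(\bar v)=\frac12(E(v)+E(v'))$, divided by $\frac{s+s'}2$, reads
$$g(\alpha y+(1-\alpha)y')=\alpha g(y)+(1-\alpha)g(y'),$$
and $g$ is affine on $[y,y']$ by Lemma 1.

Suppose $y\ne y'$. Then $\chi\circ d=g-\ell$ is affine on $[y,y']$. With $\bar y$ the midpoint of $y$ and $y'$, both inequalities in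
$$\chi(d(\bar y))\le\chi\big(\tfrac12(d(y)+d(y'))\big)\le\tfrac12\big(\chi(d(y))+\chi(d(y'))\big)$$
are equalities. Since $\chi$ is strictly increasing and strictly convex on $[0,\infty)$, $d(\bar y)=\frac12(d(y)+d(y'))$ and $d(y)=d(y')$. By Lemma 1, $d$ is affine on $[y,y']$, so $D=\ell+d$ is affine there, and
$$|D(y)-D(y')|=|f(y-y')|\le(1-2\tau)\|y-y'\|<\|y-y'\|.$$
This contradicts (C3) for $\mathfrak c$.

So $y=y'$, and $v-a=s(y,1)$, $v'-a=s'(y,1)$. Since $D_Y=\|\cdot-a\|_Y$ on $R$,
$$|D_Y(v)-D_Y(v')|=|s-s'|\,\|(y,1)\|_Y=\|v-v'\|_Y,$$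
and $v,v'\in R\subset S'$. So (C3) holds.

**Step 13 ((C4)).** *Unserved points of $Y$ must again have slack.* If $v\in X\cap U'$, then $v\in U$, and (C4) for $\mathfrak c$ together with Step 8 suffices. Now let $v=(x,t)\in U'$ with $t\ne0$. Then $v\notin R$, so $D_Y(v)=\Lambda(v)$. Let $(p_m,q_m)$ be the unit vector in the direction of $(D(x)-m,t)$, and $(p,q)=\frac12\sum_{m=2,3}(p_m,q_m)$. As $t\ne0$, the two unit vectors differ, so $\sigma_1:=\sqrt{p^2+q^2}<1$; also $p>0$. For $V\in\mathbb R^2$ we have $|V|\ge\langle(p_m,q_m),V\rangle$, with equality at $V=(D(x)-m,t)$. So for $w=(x',t')$,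
$$\Psi(w)-\Psi(v)\ge p\,(D(x')-D(x))+q\,(t'-t)\ge-p\|x'-x\|-|q||t'-t|\ge-\sigma_1M(w-v)\ge-\sigma_1\|w-v\|_Y.$$
Let $\alpha=\rho'(\Psi(v)-Q(v))\in(0,1]$. Convexity of the $C^1$ function $\mu$, and $Q(w)-Q(v)\ge-\|w-v\|_Y$, give
$$D_Y(w)-D_Y(v)\ge\Lambda(w)-\Lambda(v)\ge\alpha(\Psi(w)-\Psi(v))+(1-\alpha)(Q(w)-Q(v))\ge-\big(1-\alpha(1-\sigma_1)\big)\|w-v\|_Y,$$
and $0\le1-\alpha(1-\sigma_1)<1$. This is (C4) at $v$.

So $(Y,A\cup\{a\},D_Y)$ is a configuration that extends $\mathfrak c$, with $z\in S'$. The Proposition is proved. $\square$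

## 9. Transfinite iteration and the end of the proof

Each use of the Proposition serves one point and creates many new points, some of which may be unserved. So we first serve all points of a given space, and then repeat this countably often.

**Lemma 4.** Every configuration $\mathfrak c=(X,A,D)$ has an extension $\mathfrak c^+=(X^+,A^+,D^+)$ with $X\subset S^+$.

**Proof.** Well-order $U=\{z_\alpha:\alpha<\lambda\}$. Let $W=X\oplus\mathbb R^{(\lambda)}$, where $\mathbb R^{(\lambda)}$ is the space of finitely supported functions on $\lambda$ with unit vectors $e_\alpha$. By transfinite recursion we define configurations $\mathfrak c_\alpha=(X_\alpha,A_\alpha,D_\alpha)$ ($\alpha\le\lambda$), increasing under extension, such that $X_\alpha$ is, as a vector space, a linear subspace of $X\oplus\operatorname{span}\{e_\beta:\beta<\alpha\}\subset W$.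

* $\mathfrak c_0=\mathfrak c$.
* If $z_\alpha\in S_\alpha$, then $\mathfrak c_{\alpha+1}=\mathfrak c_\alpha$.
* If $z_\alpha\notin S_\alpha$, then $\mathfrak c_{\alpha+1}$ is the extension of $\mathfrak c_\alpha$ that the Proposition gives for $z=z_\alpha$, transported to $X_{\alpha+1}=X_\alpha\oplus\mathbb Re_\alpha$ by $(x,t)\mapsto x+te_\alpha$.
* At limit ordinals take the union, as in Lemma 3.

The only choices in the Proposition are those of $\sigma$ and $f$. All structures in question lie on subspaces of the fixed set $W$, so a choice function makes the recursion legitimate. Transitivity of extension and Lemma 3 show that the $\mathfrak c_\alpha$ form an increasing chain. Put $\mathfrak c^+=\mathfrak c_\lambda$. Since the sets $S_\alpha$ increase, $z_\alpha\in S_{\alpha+1}\subset S^+$ for all $\alpha<\lambda$, and $X\setminus U=S\subset S^+$. So $X\subset S^+$. $\square$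

**Proof of Theorem 2(a).** Let $\mathfrak c_0$ now be the initial configuration of Section 5, put $\mathfrak c_{n+1}=\mathfrak c_n^+$, and let $(X,A,D)$ be the union of $(\mathfrak c_n)_{n<\omega}$, a configuration by Lemma 3. Each $x\in X$ lies in some $X_n\subset S_{n+1}\subset S$, so $S=X$.

By (C2), for each $x\in X$ there is exactly one $a\in A$ with $\|x-a\|=D(x)$, and all other $a'\in A$ satisfy $\|x-a'\|<D(x)$. Hence $D(x,A)=D(x)$ and $F(x,A)$ is a singleton. Since $\|a\|\le D(0)$ for $a\in A$, $A$ is bounded. So $A$ is uniquely remotal.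

If $A$ were a singleton $\{a\}$, then $D(a)=D(a,A)=0$, but $D\ge5$ everywhere. So $A$ is not a singleton. It is $1$-separated by (C5), hence closed. By (C1), $D(x,A)\ge\|x\|+2$ for all $x$.

Finally let $p=4\in\mathbb R=X_0$ and $b=-2\in A_0$. Then $D(p)=D_0(4)=6=\|p\|+2=\|p-b\|$, so $F(p,A)=\{b\}$. This is (2), and Theorem 2(a) is proved. $\square$

With the gluing of Section 3, Theorem 2(b) follows: for $V=\mathbb R$, the set $B\subset X\oplus\mathbb R$ is uniquely remotal, while from $(p,0)$ the closure $\overline B$ has the three farthest points $(b,0)$, $(0,2)$ and $(0,-2)$. So it is false that the closure of a uniquely remotal set is uniquely remotal in every normed space.
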